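\title{Non-unirational components of spaces of holomorphic foliations on projective space}

\begin{abstract}
We show that the space of holomorphic foliations of codimension $144$ and degree $126$ on $\mathbb P^{270}$ has an irreducible component that dominates an elliptic curve and is therefore not unirational. This answers a question of Cukierman and Pereira in the negative. More generally, up to stable birational equivalence, the irreducible components of the spaces of foliations on projective spaces are exactly the irreducible varieties defined over $\overline{\mathbb Q}$. The proof encodes plane configurations of points and lines in Lie algebras of matrices whose deformations are governed by the realization space of the configuration.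
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Fix integers $n\ge3$, $1\le q\le n-1$ and $d\ge0$. A \emph{codimension $q$ distribution} on $\mathbb P^n=\mathbb P^n_{\mathbb C}$ is a holomorphic field of $(n-q)$-planes on the complement of a Zariski closed set of codimension at least two. It is a \emph{foliation} if the plane field is involutive, that is, if the bracket of two local vector fields tangent to it is again tangent to it. Its \emph{degree} is the degree of the locus along which it is tangent to a general linear subspace $\mathbb P^q\subset\mathbb P^n$.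

Equivalently, a distribution of codimension $q$ and degree $d$ is the kernel of a twisted form
\[
\omega\in H^0\big(\mathbb P^n,\Omega^q_{\mathbb P^n}(d+q+1)\big),
\]
unique up to a nonzero scalar, whose zero set $\operatorname{sing}(\omega)$ has codimension at least two and which, near each point outside $\operatorname{sing}(\omega)$ and in a local trivialization of the twist, is a product $\omega_1\wedge\dots\wedge\omega_q$ of holomorphic $1$-forms. The twist records the degree: the restriction of $\omega$ to $\mathbb P^q$ is a section of $\Omega^q_{\mathbb P^q}(d+q+1)=\mathcal O(d)$, and it vanishes at the points of tangency. By the Frobenius theorem the kernel is involutive exactly when $d\omega_i\wedge\omega=0$ for all $i$. Both conditions are quadratic equations in $\omega$: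
\begin{equation}\label{eq:quadrics}
(i_v\omega)\wedge\omega=0,\qquad (i_v\omega)\wedge d\omega=0\qquad\text{for all local $(q-1)$-vector fields $v$.}
\end{equation}
The first equations are the Pl\"ucker relations, which express decomposability. When they hold, the $1$-forms $i_v\omega$ generate the same module as $\omega_1,\dots,\omega_q$, and $\omega_i\wedge d\omega=\pm\,d\omega_i\wedge\omega$, so the second equations express involutivity. The spaces $\mathcal D_q(n,d)\supset\mathcal F_q(n,d)$ of distributions and foliations of codimension $q$ and degree $d$ are thus quasi-projective varieties, locally closed in $\mathbb P H^0(\mathbb P^n,\Omega^q(d+q+1))$. We always take them, and their irreducible components, with the reduced structure.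

In homogeneous coordinates, with $\mathbb P^n=\mathbb P(V)$ the space of lines in $V=\mathbb C^{n+1}$, a section of $\Omega^q(d+q+1)$ is a polynomial $q$-form on $V$ whose coefficients are homogeneous of degree $d+1$ and which is annihilated by contraction with the radial vector field. On $V\setminus0$ this form is locally a nowhere vanishing function times the pull-back of a local representative of $\omega$. Its kernel is therefore the preimage of the plane field, and \eqref{eq:quadrics} may be tested on $V$ with constant $v\in\wedge^{q-1}V$.

A variety $Z$ is \emph{unirational} if there is a dominant rational map $\mathbb P^N\dashrightarrow Z$ for some $N$. Cukierman and Pereira \cite{CP} remarked that all known irreducible components of the spaces $\mathcal F_q(n,d)$ are unirational and asked whether this is a general fact: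

\begin{quote}
Is every irreducible component of $\mathcal F_q(n,d)$ unirational, for all $n\ge3$, $1\le q\le n-1$ and $d\ge0$?
\end{quote}

The simplest cases suggest that it is. For $q=n-1$ every form is decomposable and every line field is involutive, so $\mathcal F_{n-1}(n,d)$ is an open subset of a projective space. For $q=1$, two homogeneous polynomials $F,G$ of the same degree give the form $\omega=F\,dG-G\,dF$, which satisfies $\omega\wedge d\omega=0$; the foliations obtained in this way are parametrized by an open subset of a vector space. Finally, $GL_{n+1}(\mathbb C)$ is an open subset of a vector space and acts on $\mathcal F_q(n,d)$, so the closure of an orbit, or of the union of the orbits through a unirational family, is unirational. In each case the equations \eqref{eq:quadrics} are solved by a free choice of polynomials or matrices. To leave this pattern one needs a family of foliations whose moduli satisfy a prescribed system of equations, together with a proof that the family fills an open subset of $\mathcal F_q(n,d)$.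

\subsection{Results}

The answer to the question is no.

\begin{theorem}\label{thm:A}
The space $\mathcal F_{144}(270,126)$ has an irreducible component $\mathcal Z$ with a dominant rational map $\mathcal Z\dashrightarrow E$, where $E$ is the smooth projective model, of genus $1$, of the curve $y^2=x^4-2x^3-5x^2-2x+1$. Hence $\mathcal Z$ is not unirational.
\end{theorem}

\begin{theorem}\label{thm:Aprime}
For all $d\ge126$, $q\ge144+2(d-126)$ and $n\ge q+d$, the space $\mathcal F_q(n,d)$ has a non-unirational irreducible component.
\end{theorem}

Two irreducible varieties are \emph{stably birational} if they become birational after each is multiplied by some affine space.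

\begin{theorem}\label{thm:B}
\textup{(i)} For every irreducible variety $\mathcal X$ defined over $\overline{\mathbb Q}$ there are $q,d,n_0$ such that for all $n\ge n_0$ the space $\mathcal F_q(n,d)$ has an irreducible component stably birational to $\mathcal X_{\mathbb C}$.
\textup{(ii)} Conversely, every irreducible component of every $\mathcal F_q(n,d)$ is defined over $\overline{\mathbb Q}$.
\end{theorem}

So, up to stable birational equivalence, every variety defined over $\overline{\mathbb Q}$ occurs as a component and nothing else does.

\subsection{The method}

A Lie algebra of linear vector fields on $\mathbb P^n$ spans a foliation. When its singular set has codimension at least three, all nearby foliations arise from nearby Lie algebras (Section~\ref{sec:split}), so the problem becomes one about the variety of Lie subalgebras of $\mathfrak{gl}_{n+1}$. In Section~\ref{sec:algebras} we attach a subalgebra to a configuration of points in the plane, in such a way that closure under the bracket is the statement that certain points are collinear; Example~\ref{ex:toy} shows the mechanism for one point on one line. Three properties have to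 be proved: the singular set is small (Section~\ref{sec:sing}), every nearby subalgebra comes from a nearby configuration with the same collinearities (Section~\ref{sec:nearby}), and the conjugacy class of the algebra remembers the configuration (Section~\ref{sec:recognition}). A configuration whose moduli form an open subset of $E$ then gives Theorem~\ref{thm:A} (Section~\ref{sec:elliptic}). Linear pull-backs (Section~\ref{sec:pullback}) give Theorem~\ref{thm:Aprime}, and configurations that add and multiply points of a line (Section~\ref{sec:universal}) give Theorem~\ref{thm:B}.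

\section{Conventions and standard facts}\label{sec:facts}

Unless said otherwise, varieties are over $\mathbb C$; they are reduced and not necessarily irreducible. We write $\sim$ for birational equivalence. A \emph{constructible} set is a finite union of Zariski locally closed sets. The image of a constructible set under a morphism is constructible (Chevalley), and the Zariski closure of a constructible set equals its closure in the classical topology. A constructible set contains a dense open subset of its closure; the birational class of an irreducible constructible set means that of its closure.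

\begin{itemize}
\item[(F1)] \emph{Injective maps.} A dominant morphism of irreducible varieties that is injective on a dense constructible subset of the source is birational. (It is injective on a nonempty open set, and in characteristic $0$ the degree of a generically finite morphism is the number of points in a general fiber.)
\item[(F2)] \emph{Open sets.} A constructible subset $A$ of a variety $Y$ that is classically open is Zariski open, because its complement is constructible and classically closed. If moreover $A$ is nonempty and irreducible, then $\overline A$ is an irreducible component of $Y$, because $A$ is a nonempty open subset of a component containing it.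
\item[(F3)] \emph{Small closed sets.} If $\Sigma$ is closed of codimension $\ge c$ in a smooth variety $Y$ and $L$ is locally free, then the local cohomology $H^i_\Sigma(L)$ vanishes for $i<c$. By the exact sequence $H^i_\Sigma(L)\to H^i(Y,L)\to H^i(Y\setminus\Sigma,L)\to H^{i+1}_\Sigma(L)$, sections of $L$ extend uniquely across $\Sigma$ if $c\ge2$, and $H^1(Y,L)\to H^1(Y\setminus\Sigma,L)$ is onto if $c\ge3$.
\item[(F4)] \emph{Genus one.} An irreducible variety $Z$ with a dominant rational map to a smooth projective curve $E$ of genus $1$ is not unirational. Otherwise there would be a dominant rational map $\mathbb P^N\dashrightarrow E$; its restriction to a line through two points of its domain with different images would be a nonconstant map $\mathbb P^1\to E$, which the Riemann--Hurwitz formula excludes.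
\item[(F5)] \emph{Cartan subalgebras.} Let $\mathfrak g$ be a finite-dimensional complex Lie algebra. A Cartan subalgebra is a nilpotent subalgebra equal to its own normalizer. Any two are conjugate under the group generated by the automorphisms $\exp(\operatorname{ad}\xi)$, $\xi\in\mathfrak g$. Let $\mathfrak g_0(\xi)$ be the generalized kernel of $\operatorname{ad}\xi$; the element $\xi$ is \emph{regular} if $\dim\mathfrak g_0(\xi)$ is minimal, and then $\mathfrak g_0(\xi)$ is a Cartan subalgebra. It is the only one containing $\xi$: a Cartan subalgebra containing $\xi$ is nilpotent, so it lies in $\mathfrak g_0(\xi)$, and it has the same dimension. If $\mathfrak g\subset\mathfrak{gl}(V)$, then $\exp(\operatorname{ad}\xi)$ is conjugation by $\exp\xi$, so any two Cartan subalgebras are conjugate by an element of $GL(V)$ that normalizes $\mathfrak g$.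
\end{itemize}

\section{Split tangent sheaves and Lie subalgebras}\label{sec:split}

A deformation of a foliation spanned by global vector fields need not, a priori, be spanned by global vector fields. The obstruction lies in an $H^1$ on the complement of the singular set, and it vanishes when that set has codimension at least three. This stability is a theorem of Cukierman and Pereira \cite{CP}; we include a proof.

\subsection{Stability of split tangent sheaves}

We first linearize the Pl\"ucker relations at a point.

\begin{lemma}\label{lem:plucker}
Let $T$ be a finite-dimensional vector space, $0\ne\omega=\theta_1\wedge\dots\wedge\theta_q\in\wedge^qT^*$, $K=\bigcap\ker\theta_i$ and $K^\perp=\langle\theta_1,\dots,\theta_q\rangle$. If $\eta\in\wedge^qT^*$ satisfies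
\begin{equation}\label{eq:linplucker}
(i_v\eta)\wedge\omega+(i_v\omega)\wedge\eta=0\qquad\text{for all }v\in\wedge^{q-1}T,
\end{equation}
then there is a unique linear map $\sigma_\eta:K\to T/K$ with $i_{\sigma_\eta(k)}\omega=-i_k\eta$ for all $k\in K$.
\end{lemma}

\begin{proof}
The map $u\mapsto i_u\omega$ is an isomorphism $T/K\to\wedge^{q-1}K^\perp$, so we must show that $i_k\eta\in\wedge^{q-1}K^\perp$ for $k\in K$. Complete the $\theta_i$ to a basis of $T^*$ by forms $\zeta_j$, let $t_i,k_j$ be the dual basis, so that the $k_j$ span $K$, and write $\eta=\sum\eta_{I,J}\,\theta_I\wedge\zeta_J$ with $|I|+|J|=q$. It suffices to show that $\eta_{I,J}=0$ when $|J|\ge2$. Choose $j\in J$ and put $J'=J\setminus\{j\}$ and $v=t_I\wedge k_{J'}$. Since $J'\neq\emptyset$ we have $i_v\omega=0$, so \eqref{eq:linplucker} gives $(i_v\eta)\wedge\omega=0$, that is, $i_v\eta\in K^\perp$. Modulo $K^\perp$ we have $i_v\eta=\sum_{j'\notin J'}\pm\eta_{I,J'\cup\{j'\}}\zeta_{j'}$. The coefficient of $\zeta_j$ is $\pm\eta_{I,J}$, which therefore vanishes.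
\end{proof}

Let $\mathbf D\subset\mathbb PH^0(\Omega^q(d+q+1))$ be the closed subscheme defined by the quadrics $(i_v\omega(x))\wedge\omega(x)=0$, for all $x\in\mathbb P^n$ and $v\in\wedge^{q-1}T_x\mathbb P^n$. As a topological space, $\mathcal D_q(n,d)$ is the open subset of $\mathbf D$ where $\operatorname{codim}\operatorname{sing}\ge2$. We keep the scheme structure because it is the one whose tangent spaces we can compute.

Put $r=n-q$, let $\mathcal E=\bigoplus_{i=1}^r\mathcal O(\epsilon_i)$ be a sum of line bundles, and let $\mathcal M=H^0(\mathbb P^n,\mathcal{H}om(\mathcal E,T\mathbb P^n))$. For $\nu\in\mathcal M$ let $\Sigma(\nu)\subset\mathbb P^n$ be the closed set of points where $\nu$ is not injective on fibers, and let $\mathcal M^\circ=\{\nu:\operatorname{codim}\Sigma(\nu)\ge3\}$. The set $\{(\nu,x):x\in\Sigma(\nu)\}$ is closed in $\mathcal M\times\mathbb P^n$, hence proper over $\mathcal M$, so its fiber dimension is upper semicontinuous and $\mathcal M^\circ$ is Zariski open. Contracting a generator of $H^0(\Omega^n(n+1))=\mathbb C$ with $\wedge^r\nu:\mathcal O(\sum\epsilon_i)\to\wedge^rT\mathbb P^n$ gives a form $\omega_\nu\in H^0(\Omega^q(n+1-\sum\epsilon_i))$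 that depends polynomially on $\nu$. It is decomposable at every point, its zero set is $\Sigma(\nu)$, and on $U=\mathbb P^n\setminus\Sigma(\nu)$ its kernel is $K=\nu(\mathcal E)|_U\cong\mathcal E|_U$. As $\mathcal M^\circ$ is reduced, we obtain a morphism $\Phi:\mathcal M^\circ\to\mathbf D$, $\nu\mapsto[\omega_\nu]$, with image in $\mathcal D_q(n,d)$ for $d=r-\sum\epsilon_i$.

\begin{proposition}\label{prop:open}
The map $\Phi:\mathcal M^\circ\to\mathcal D_q(n,d)$ is open, for the classical and for the Zariski topology.
\end{proposition}

\begin{proof}
Fix $\nu\in\mathcal M^\circ$ and write $\omega=\omega_\nu$, $T=T\mathbb P^n$. We show that $d\Phi$ maps $\mathcal M$ onto the Zariski tangent space of $\mathbf D$ at $[\omega]$, and deduce that $\Phi$ is a submersion of manifolds at $\nu$.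

The space $T_{[\omega]}\mathbf D$ is the quotient by $\mathbb C\omega$ of the space of sections $\eta$ that satisfy \eqref{eq:linplucker} at every point. By Lemma~\ref{lem:plucker} such an $\eta$ defines $\sigma_\eta\in H^0(U,\mathcal{H}om(K,T/K))$, the first-order motion of the plane field, and $\sigma_\omega=0$. If $\sigma_\eta=0$, then $i_k\eta=0$ for all $k\in K$, so $\eta_x\in\wedge^qK_x^\perp=\mathbb C\omega_x$ for $x\in U$, and $\eta=f\omega$ with $f\in\mathcal O(U)=\mathbb C$ by (F3). Thus $\eta\mapsto\sigma_\eta$ is an injection
\[
\iota:T_{[\omega]}\mathbf D\hookrightarrow H^0(U,\mathcal{H}om(K,T/K))=H^0(U,\mathcal{H}om(\mathcal E,T/K)).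
\]
Let $\nu'\in\mathcal M$ and $\omega_{\nu+\epsilon\nu'}=\omega+\epsilon\eta$ modulo $\epsilon^2$. Differentiating the identity $i_{\nu(s)}\omega_\nu=0$, valid for all $\nu$ and all local sections $s$ of $\mathcal E$, we get $i_{\nu'(s)}\omega+i_{\nu(s)}\eta=0$, that is, $\sigma_\eta(\nu(s))=\nu'(s)\bmod K$. So $\iota\circ d\Phi$ is the natural map
\[
\mathcal M=H^0(U,\mathcal{H}om(\mathcal E,T))\longrightarrow H^0(U,\mathcal{H}om(\mathcal E,T/K)).
\]
By the exact sequence $0\to K\to T|_U\to T/K\to0$ of vector bundles on $U$, its cokernel embeds in $H^1(U,\mathcal{H}om(\mathcal E,K))=\bigoplus_{i,j}H^1(U,\mathcal O(\epsilon_j-\epsilon_i))$. This is where both hypotheses enter: $\mathcal E$ is split, so only line bundles appear, and $\operatorname{codim}\Sigma(\nu)\ge3$, so by (F3) each summand is a quotient of some $H^1(\mathbb P^n,\mathcal O(m))=0$. Hence $\iota\circ d\Phi$ is onto, and since $\iota$ is injective, $d\Phi:\mathcal M\to T_{[\omega]}\mathbf D$ is onto.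

Let $\mathfrak m$ be the maximal ideal of the local ring of $\mathbf D$ at $[\omega]$ and let $x_1,\dots,x_t\in\mathfrak m$ lift a basis of $\mathfrak m/\mathfrak m^2$. Consider
\[
\mathbb C[[x_1,\dots,x_t]]\longrightarrow\widehat{\mathcal O}_{\mathbf D,[\omega]}\longrightarrow\widehat{\mathcal O}_{\mathcal M,\nu}.
\]
The first arrow is onto. Since $d\Phi$ is onto, the functions $\Phi^*x_i$ have independent differentials at $\nu$, so they are part of a system of local coordinates on the smooth variety $\mathcal M$, and the composite is injective. Hence the first arrow is an isomorphism, $\mathbf D$ is smooth at $[\omega]$, and $\Phi$ is a submersion at $\nu$. As $\nu$ was arbitrary, $\Phi$ is classically open. The image of a Zariski open set is constructible and classically open, hence Zariski open by (F2).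
\end{proof}

\subsection{The dictionary between foliations and subalgebras}

Now let $\mathcal E=\mathcal O^r$, so that $d=r$. An endomorphism $\xi\in\mathfrak{gl}(V)$ defines the vector field on $\mathbb P(V)$ whose value at $[x]$ is $\xi x\bmod\mathbb Cx$. This identifies $H^0(T\mathbb P^n)$ with $\mathfrak{gl}(V)/\mathbb C\,\mathrm{Id}$, compatibly with brackets up to sign. So $r$-dimensional spaces of vector fields correspond to $(r+1)$-dimensional subspaces $\mathfrak g\subset\mathfrak{gl}(V)$ containing $\mathrm{Id}$; write $\bar{\mathfrak g}=\mathfrak g/\mathbb C\,\mathrm{Id}$. The evaluation $\bar{\mathfrak g}\to T_{[x]}\mathbb P^n$ fails to be injective exactly when $\xi x=\lambda x$ for some nonscalar $\xi\in\mathfrak g$, that is, on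
\[
\Sigma(\mathfrak g)=\{[x]:\ \xi x=0\text{ for some }0\ne\xi\in\mathfrak g\}.
\]
Let $\mathcal G$ be the set of such $\mathfrak g$ with $\operatorname{codim}\Sigma(\mathfrak g)\ge3$, an open subset of the Grassmannian of $r$-planes in $\mathfrak{gl}(V)/\mathbb C\,\mathrm{Id}$, and let $\mathcal S\subset\mathcal G$ be the closed subset of Lie subalgebras.

\begin{corollary}\label{cor:dictionary}
Let $1\le r\le n-1$ and $q=n-r$. The map $\Phi$ induces an injective morphism $\bar\Phi:\mathcal G\to\mathcal D_q(n,r)$, which restricts to a homeomorphism, for both topologies, from $\mathcal S$ onto an open subset of $\mathcal F_q(n,r)$.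
\end{corollary}

\begin{proof}
Here $\mathcal M^\circ$ is the space of bases of the spaces $\bar{\mathfrak g}$, $\mathfrak g\in\mathcal G$. A change of basis multiplies $\omega_\nu$ by a determinant, and the projection $\mathcal M^\circ\to\mathcal G$ has Zariski local sections, so $\Phi$ descends to a morphism $\bar\Phi$, which is open by Proposition~\ref{prop:open}. The form $\omega=\bar\Phi(\mathfrak g)$ determines $U$ and $K$, and $K\cong\bar{\mathfrak g}\otimes\mathcal O_U$ gives $H^0(U,K)=\bar{\mathfrak g}$ inside $H^0(U,T\mathbb P^n)=H^0(T\mathbb P^n)$. So $\bar\Phi$ is injective, and a homeomorphism onto the open set $\bar\Phi(\mathcal G)$. Since $\bar{\mathfrak g}$ generates $K$, the plane field is involutive if and only if $[\bar{\mathfrak g},\bar{\mathfrak g}]\subset H^0(U,K)=\bar{\mathfrak g}$. Thus $\bar\Phi(\mathcal S)=\bar\Phi(\mathcal G)\cap\mathcal F_q(n,r)$.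
\end{proof}

\begin{example}
For $r=1$ every $\mathfrak g=\langle\mathrm{Id},\xi\rangle$ is a subalgebra, $\Sigma(\mathfrak g)$ is the union of the projectivized eigenspaces of $\xi$, and $\mathfrak g\in\mathcal G$ when all eigenspaces have dimension at most $n-2$. Under $\Omega^{n-1}(n+1)\cong T\mathbb P^n$ the map $\bar\Phi$ is the inclusion of an open subset of $\mathbb PH^0(T\mathbb P^n)$.
\end{example}

\begin{remark}
Proposition~\ref{prop:open} fails if codimension $3$ is replaced by codimension $2$. Let $n=3$, $\mathcal E=\mathcal O^2$, and let $\mathfrak g$ consist of the diagonal matrices with $\sum\lambda_i\xi_i=0$, where $\lambda_i\neq0$ and $\sum\lambda_i=0$. Then $\Sigma(\mathfrak g)$ is the union of the lines $x_i=x_j=0$, so $\mathfrak g$ defines a point of $\mathcal D_1(3,2)$. Every $1$-form is decomposable, so $\mathcal D_1(3,2)$ is open in $\mathbb PH^0(\Omega^1(4))$, which has dimension $4\cdot20-35-1=44$ by the Euler sequence, whereas the forms $\omega_\nu$ are parametrized by $\mathrm{Gr}(2,15)$, of dimension $26$.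
\end{remark}

\section{Lie algebras attached to plane configurations}\label{sec:algebras}

By Corollary~\ref{cor:dictionary} we need an open subset of the variety of subalgebras of $\mathfrak{gl}(V)$ with prescribed moduli. The condition that a subspace be closed under the bracket must be made to carry equations of our choice, and all other deformations must be ruled out. The first purpose is served by a two-step nilpotent algebra, the second by a large diagonal torus.

\subsection{Three families of operators}

Let $P$ be a finite set, $\mathcal B$ a set of subsets $F\subset P$, called \emph{blocks}, and $k\ge0$ an integer. Let $V$ be the vector space with basis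
\[
a_p,\ b_p\ \ (p\in P),\qquad c_{pF}\ \ (p\in F\in\mathcal B),\qquad o_1,\dots,o_k .
\]
For $w\in\mathbb C^P$ and $s,u\in\mathbb C^F$ define endomorphisms of $V$, zero on the basis vectors not mentioned, by
\[
X(w):a_p\mapsto w_pb_p,\qquad Y_F(s):b_p\mapsto s_pc_{pF},\qquad Z_F(u):a_p\mapsto u_pc_{pF}.
\]
A product of two such operators vanishes unless the first to act is an $X$ and the second a $Y_F$. So the only nonzero brackets among them are
\begin{equation}\label{eq:bracket}
[Y_F(s),X(w)]=Z_F(s\cdot w|_F),
\end{equation}
with the coordinatewise product. For $s=1=(1,\dots,1)$ the bracket with $Y_F(1)$ is the restriction map $\mathbb C^P\to\mathbb C^F$. Let $\mathfrak h=\mathbb C^P\oplus\mathbb C\oplus\mathbb C^{\mathcal B}$, with coordinates $(\alpha,\gamma,\beta)$, act diagonally on the vectors $a,b,c$ with weights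
\[
\alpha_p\ \text{ on }a_p,\qquad\alpha_p+\gamma\ \text{ on }b_p,\qquad\alpha_p+\gamma+\beta_F\ \text{ on }c_{pF}.
\]
Under the bracket, $\mathfrak h$ acts on $X(\mathbb C^P)$, $Y_F(\mathbb C^F)$, $Z_F(\mathbb C^F)$ by the scalars $\gamma$, $\beta_F$, $\gamma+\beta_F$. The element $\alpha_p=1$, $\gamma=\beta_F=0$ acts as the identity and is denoted $\mathrm{Id}$.

\begin{example}[One point on one line]\label{ex:toy}
Let $P=\{e_0,e_1,e_2,e_3,p\}$, let $F=\{e_1,e_2,p\}$ be the only block, and let $k=0$. Take five points of the plane given by the columns of
\[
\begin{pmatrix}1&1&0&0&x\\1&0&1&0&y\\1&0&0&1&z\end{pmatrix}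
\]
and let $W\subset\mathbb C^P$ be the row space. Its image $W_F$ in $\mathbb C^F$ is spanned by $(1,0,x)$, $(0,1,y)$, $(0,0,z)$; it has dimension $2$ if $z=0$, that is, if $p$ lies on the line $e_1e_2$, and dimension $3$ otherwise. For $s\in(\mathbb C^*)^F$ and a $2$-dimensional subspace $N\subset\mathbb C^F$ consider
\[
\mathfrak g=\mathfrak h\oplus X(W)\oplus\mathbb C\,Y_F(s)\oplus Z_F(N).
\]
Brackets with $\mathfrak h$ preserve each summand, so by \eqref{eq:bracket} $\mathfrak g$ is a Lie algebra if and only if $s\cdot W_F\subset N$. This forces $z=0$ and $N=s\cdot W_F$. If we deform $W$, $s$ and $N$ while keeping $\mathfrak g$ a subalgebra of the same dimension, the point $p$ can slide along the line $e_1e_2$ but cannot leave it. Conjugation by diagonal matrices rescales $s$ and the five coordinates of $W$, and the ratio $[x:y]$ survives as a modulus.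

This algebra does not define a foliation: $\dim\mathfrak g=7+3+1+2=13=\dim V$, so $r=n$. The remedy is to put more points on the line. A new point of $F$ adds one dimension to $\mathfrak g$, namely $\alpha_p$, and three to $V$, while its position on the line is a free parameter that does not change the stable birational class of the moduli.
\end{example}

\subsection{Incidence data and realizations}

\begin{definition}\label{def:datum}
An \emph{incidence datum} consists of a finite set $P$ with four distinguished elements $e_0,e_1,e_2,e_3$ (the \emph{frame}), a set $\mathcal B$ of at least two blocks covering $P$, and \emph{ranks} $\rho_F\in\{2,3\}$ with $|F|\ge\rho_F+4$ for all $F\in\mathcal B$. An \emph{automorphism} is a permutation of $P$ that maps every block onto a block of the same rank.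
\end{definition}

For $W\in\mathrm{Gr}(3,\mathbb C^P)$ let $f_p\in W^*$ be the restriction of the $p$-th coordinate. The $f_p$ span $W^*$, and $W$ is the same thing as the family of vectors $(f_p)$ in a $3$-dimensional space up to isomorphism. For $J\subset P$ let $W_J$ be the image of $W$ in $\mathbb C^J$ and $\operatorname{rk}J=\dim W_J=\dim\langle f_p:p\in J\rangle$. The \emph{realization space} $R$ is the set of $W$ such that
\begin{itemize}
\item[(R1)] $\operatorname{rk}F\le\rho_F$ for all $F\in\mathcal B$;
\item[(R2)] $\operatorname{rk}(P\setminus J)=3$ and $\operatorname{rk}(F\setminus J)\ge\rho_F$ for all $F\in\mathcal B$ and all $J\subset P$ with $|J|\le2$;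
\item[(R3)] all $f_p$ are nonzero, and any three of $f_{e_0},f_{e_1},f_{e_2},f_{e_3}$ are independent.
\end{itemize}
Condition (R1) is closed and (R2), (R3) are open, so $R$ is locally closed in $\mathrm{Gr}(3,\mathbb C^P)$. On $R$ we have $\dim W_F=\rho_F$, and the restrictions $W\to\mathbb C^{P\setminus J}$ and $W_F\to\mathbb C^{F\setminus J}$ are injective for $|J|\le2$. A block of rank $2$ is a set of collinear points $[f_p]\in\mathbb P(W^*)$. For a block of rank $3$ condition (R1) is empty; such blocks serve only as markers that destroy automorphisms.

The frame provides coordinates. Let $\varepsilon_1,\varepsilon_2,\varepsilon_3$ be the standard basis of $\mathbb C^3$. For $W\in R$ write $f_{e_0}=\sum\kappa_if_{e_i}$, where $\kappa_i\ne0$ by (R3), and let $v_p\in\mathbb C^3$ be the coordinate vector of $f_p$ in the basis $(\kappa_if_{e_i})$ of $W^*$. We call $(v_p)_{p\in P}$ the \emph{normal form} of $W$.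

\begin{lemma}\label{lem:normal}
\textup{(a)} The normal form is an isomorphism from $R$ onto the set of $(v_p)\in(\mathbb C^3)^P$ with $v_{e_0}=(1,1,1)$ and $v_{e_i}\in\mathbb C^*\varepsilon_i$ $(i=1,2,3)$ that satisfy \textup{(R1)--(R3)} with $v_p$ in place of $f_p$.
\textup{(b)} Let $W,W'\in R$, let $P_0\subset P$ contain the frame, and let $\theta:W\to W'$ be an isomorphism with $f'_p\circ\theta\in\mathbb C^*f_p$ for $p\in P_0$. Then $[v_p]=[v'_p]$ in $\mathbb P^2$ for $p\in P_0$. In particular, the action of $(\mathbb C^*)^P$ on $R$ by rescaling coordinates does not change the points $[v_p]$.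
\end{lemma}

\begin{proof}
(a) The $\kappa_i$ and $v_p$ are regular functions of $W$, and the inverse map sends $(v_p)$ to $W=\{(\varphi(v_p))_p:\varphi\in(\mathbb C^3)^*\}$, for which $W^*=\mathbb C^3$ and $f_p=v_p$.
(b) Let $f'_p\circ\theta=t_pf_p$. Pulling back $f'_{e_0}=\sum\kappa'_if'_{e_i}$ gives $\kappa'_it_{e_i}=t_{e_0}\kappa_i$, so $\theta^*$ sends the basis $(\kappa'_if'_{e_i})$ to $t_{e_0}$ times the basis $(\kappa_if_{e_i})$. Comparing coordinates in $\theta^*f'_p=t_pf_p$ gives $v'_p=t_pt_{e_0}^{-1}v_p$.
\end{proof}

\subsection{The algebras}

Fix an incidence datum and $k\ge0$. The vectors $o_i$ enlarge $V$ without enlarging the algebra; they are needed only for Theorem~\ref{thm:Aprime}. The torus must act on them with general weights. Let $\Delta=\{\gamma\}\cup\{\beta_F,\gamma+\beta_F:F\in\mathcal B\}\subset\mathfrak h^*$, and let $\Xi$ be the set of $\chi=(\chi_1,\dots,\chi_k)\in(\mathfrak h^*)^k$ with $\chi_i(\mathrm{Id})=1$ such that no difference, in either order, between some $\chi_i$ and another weight ($\chi_j$ with $j\ne i$, or a weight of some $a,b,c$) lies in $\Delta\cup\{0\}$. Each of these finitely many conditions removes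 a proper affine subspace, so $\Xi$ is a nonempty Zariski open subset of an affine space; it is a point if $k=0$. Let $\mathfrak h_\chi\subset\mathfrak{gl}(V)$ be $\mathfrak h$ acting on $o_i$ with weight $\chi_i$. For $W\in R$ and $\chi\in\Xi$ put
\[
\mathfrak g(W,\chi)=\mathfrak h_\chi\oplus X(W)\oplus\bigoplus_{F\in\mathcal B}\big(\mathbb C\,Y_F(1)\oplus Z_F(W_F)\big).
\]
By \eqref{eq:bracket} this is a Lie subalgebra of $\mathfrak{gl}(V)$. It contains the identity of $V$, and it depends algebraically on $(W,\chi)$ because $\dim W_F$ is constant on $R$. Its roots, the nonzero weights of $\mathfrak h_\chi$ under the bracket, are the elements of $\Delta$. With $r+1=\dim\mathfrak g(W,\chi)$ and $n+1=\dim V$,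
\begin{equation}\label{eq:dims}
r=|P|+3+\sum_F(2+\rho_F),\qquad n+1=2|P|+\sum_F|F|+k,
\end{equation}
and $q=n-r=|P|-4+\sum_F(|F|-\rho_F-2)+k$ is positive. For $s=(s_F)$ with $s_F\in(\mathbb C^*)^F$ let $\mathfrak g(W,s,\chi)$ be defined in the same way with $Y_F(s_F)$ and $Z_F(s_FW_F)$. It is the conjugate of $\mathfrak g(W,\chi)$ by the diagonal matrix that multiplies $c_{pF}$ by $s_{F,p}$.

The purpose of the coordinates $\alpha_p$ is the following lemma: inside all of $\mathfrak{gl}(V)$, the weight spaces of the roots are as small as the three families of operators.

\begin{lemma}\label{lem:roots}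
The weights of $\mathfrak h_\chi$ on the basis vectors of $V$ are pairwise distinct. The weight spaces of $\operatorname{ad}\mathfrak h_\chi$ on $\mathfrak{gl}(V)$ for the weights $0,\gamma,\beta_F,\gamma+\beta_F$ are the space $\mathfrak t$ of diagonal matrices, $X(\mathbb C^P)$, $Y_F(\mathbb C^F)$ and $Z_F(\mathbb C^F)$.
\end{lemma}

\begin{proof}
The matrix unit sending a basis vector $x'$ to a basis vector $x$ has weight $\operatorname{wt}(x)-\operatorname{wt}(x')$. If $x\neq x'$ and one of them is an $o_i$, this is not in $\Delta\cup\{0\}$ by the definition of $\Xi$. Otherwise $x,x'$ carry indices $p,p'\in P$, and the difference involves $\alpha_p-\alpha_{p'}$, so it can lie in $\Delta\cup\{0\}$ only if $p=p'$. For $p=p'$ the differences are $\pm\gamma$ for $(b_p,a_p)$, $\pm\beta_F$ for $(c_{pF},b_p)$, $\pm(\gamma+\beta_F)$ for $(c_{pF},a_p)$, and $\beta_F-\beta_{F'}$ for $(c_{pF},c_{pF'})$.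
\end{proof}

\section{The singular set}\label{sec:sing}

\begin{proposition}\label{prop:sing}
For $W\in R$ and $\chi\in\Xi$, the set $\Sigma(\mathfrak g(W,\chi))$ has codimension at least $3$ in $\mathbb P(V)$.
\end{proposition}

\begin{proof}
Call $x\in V$ \emph{bad} if $\xi x=0$ for some nonzero $\xi\in\mathfrak g(W,\chi)$. Write $x_{a_p},x_{b_p},x_{c_{pF}}$ for coordinates of $x$. The element $\xi=(\alpha,\gamma,\beta)+X(w)+\sum_F(\lambda_FY_F(1)+Z_F(u_F))$, with $w\in W$ and $u_F\in W_F$, kills $x$ only if
\begin{gather}
\alpha_px_{a_p}=0,\qquad(\alpha_p+\gamma)x_{b_p}+w_px_{a_p}=0,\label{eq:ab}\\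
(\alpha_p+\gamma+\beta_F)x_{c_{pF}}+\lambda_Fx_{b_p}+u_{F,p}x_{a_p}=0\label{eq:c}
\end{gather}
for all $p\in P$ and all $F\ni p$; the equations coming from the $o_i$ are not needed. The equations change shape where some $x_{a_p}$ vanishes, so we stratify $V$ by $I=\{p:x_{a_p}=0\}$. The locus $|I|\ge3$ has codimension $3$. Fix $I$ with $|I|\le2$ and let $V_I$ be the corresponding stratum, of codimension $|I|$. We show that the bad points of $V_I$ lie in a closed subset of $V_I$ of codimension $\ge3-|I|$.

Put $P^\circ=P\setminus I$ and $F^\circ=F\setminus I$. For $p\in P^\circ$ we have $\alpha_p=0$, and we set $\tilde b_p=x_{b_p}/x_{a_p}$, $\tilde c_{pF}=x_{c_{pF}}/x_{a_p}$. These functions, with the $x_{b_p},x_{c_{pF}}$ for $p\in I$, are part of a coordinate system on $V_I$.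

First, \eqref{eq:ab} gives $\gamma\tilde b+w=0$ in $\mathbb C^{P^\circ}$. The locus $\tilde b\in W_{P^\circ}$ has codimension $|P|-|I|-3\ge3-|I|$, because $|P|\ge6$. Off this locus $\gamma=0$, so $w$ vanishes on $P^\circ$, and $w=0$ by (R2).

Next, \eqref{eq:c} gives $\beta_F\tilde c_F+\lambda_F\tilde b_F+u_F=0$ in $\mathbb C^{F^\circ}$, where $\tilde b_F=\tilde b|_{F^\circ}$. The quotient $\mathbb C^{F^\circ}/W_{F^\circ}$ has dimension $m=|F^\circ|-\rho_F\ge4-|I|\ge2$. Pairs of dependent vectors in $\mathbb C^m$ form a subvariety of dimension $m+1$ in $\mathbb C^{2m}$, so the locus where $\tilde b_F,\tilde c_F$ are dependent modulo $W_{F^\circ}$ has codimension $m-1\ge3-|I|$. Off this locus $\beta_F=\lambda_F=0$, so $u_F$ vanishes on $F^\circ$, and $u_F=0$ by (R2).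

It remains to treat $\alpha_p$ for $p\in I$. The equations now read $\alpha_px_{b_p}=0$ and $\alpha_px_{c_{pF}}=0$ for $F\ni p$. Since $p$ lies in some block, the locus where $x_{b_p}$ and all $x_{c_{pF}}$ vanish has codimension $\ge2\ge3-|I|$, as $|I|\ge1$ here. Off this locus $\alpha_p=0$. So off the finitely many loci listed, $\xi=0$.
\end{proof}

\begin{remark}
For $k=0$ the bound $|F|\ge\rho_F+4$ cannot be relaxed. In the stratum $I=\emptyset$, a relation $\beta_F\tilde c_F+\lambda_F\tilde b_F+u_F=0$ with $(\beta_F,\lambda_F)\ne0$ defines a nonzero $\xi$ killing $x$, so the whole dependence locus is bad, and its codimension is at most $2$ when $|F|\le\rho_F+3$.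
\end{remark}

\section{Nearby subalgebras}\label{sec:nearby}

In Example~\ref{ex:toy} we allowed only deformations of a given shape. An arbitrary nearby subalgebra has no reason, at first, to contain a torus or to split into root spaces. One general element of the torus produces the splitting; the frame then forces the torus to keep its form.

\begin{proposition}\label{prop:nearby}
Let $W_0\in R$, $\chi_0\in\Xi$, and let $\mathfrak g_j\ni\mathrm{Id}$ be Lie subalgebras of $\mathfrak{gl}(V)$ converging in the Grassmannian to $\mathfrak g=\mathfrak g(W_0,\chi_0)$. Then for $j\gg0$ the algebra $\mathfrak g_j$ is $GL(V)$-conjugate to $\mathfrak g(W_j,\chi_j)$ with $W_j\in R$, $\chi_j\in\Xi$, $W_j\to W_0$ and $\chi_j\to\chi_0$.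
\end{proposition}

\begin{proof}
\emph{Splitting.} Choose $D\in\mathfrak h_{\chi_0}$ such that differences of weights that are distinct as linear forms take distinct values at $D$, and choose $D_j\in\mathfrak g_j$ with $D_j\to D$. The eigenvalues of $D$ are simple, so for large $j$ the matrix $D_j$ has an eigenbasis close to our basis. After conjugating $\mathfrak g_j$ by elements tending to $1$, which preserves the hypotheses, $D_j$ is diagonal. Let $\mathfrak{gl}_\lambda$ be the $\lambda$-eigenspace of $\operatorname{ad}D$ on $\mathfrak{gl}(V)$; it is spanned by matrix units. These are eigenvectors of $\operatorname{ad}D_j$ too, with eigenvalues close to $\lambda$, so for $j\gg0$ each $\mathfrak{gl}_\lambda$ is a sum of full eigenspaces of $\operatorname{ad}D_j$. Since $\mathfrak g_j$ is stable under $\operatorname{ad}D_j$, we get $\mathfrak g_j=\bigoplus_\lambda\mathfrak g_j\cap\mathfrak{gl}_\lambda$. Any limit of a subsequence of the spaces $\mathfrak g_j\cap\mathfrak{gl}_\lambda$ lies in $\mathfrak g\cap\mathfrak{gl}_\lambda$, so $\dim(\mathfrak g_j\cap\mathfrak{gl}_\lambda)\le\dim(\mathfrak g\cap\mathfrak{gl}_\lambda)$ for $j\gg0$. Both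 sides sum to $r+1$, so equality holds and $\mathfrak g_j\cap\mathfrak{gl}_\lambda\to\mathfrak g\cap\mathfrak{gl}_\lambda$. By the choice of $D$ and Lemma~\ref{lem:roots}, the spaces $\mathfrak{gl}_\lambda$ that meet $\mathfrak g$ nontrivially are $\mathfrak t$, $X(\mathbb C^P)$, $Y_F(\mathbb C^F)$ and $Z_F(\mathbb C^F)$. Hence
\[
\mathfrak g_j=\mathfrak h_j\oplus X(W_j)\oplus\bigoplus_F\big(\mathbb C\,Y_F(s_{j,F})\oplus Z_F(N_{j,F})\big)
\]
with $\mathfrak t\supset\mathfrak h_j\to\mathfrak h_{\chi_0}$, $W_j\to W_0$, $s_{j,F}\to1$ and $\dim N_{j,F}=\rho_F$. Take $j$ so large that $W_j$ satisfies the open conditions (R2), (R3) and all entries of $s_{j,F}$ are nonzero.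

\emph{The torus.} Let $\tau\in\mathfrak h_j$, with diagonal entries $\tau_{a_p}$, $\tau_{b_p}$, and so on. We claim that the part of $\tau$ acting on the vectors $a,b,c$ lies in $\mathfrak h$, that is, that $\delta_p=\tau_{b_p}-\tau_{a_p}$ does not depend on $p$ and that $\tau_{c_{pF}}-\tau_{b_p}$ does not depend on $p\in F$. We have $[\tau,X(w)]=X(\delta w)$, so multiplication by $\delta$ is an endomorphism of $W_j$. Its transpose $\delta^*$ on $W_j^*$ satisfies $\delta^*f_p=\delta_pf_p$. Applying $\delta^*$ to $f_{e_0}=\sum\kappa_if_{e_i}$ gives $\delta_{e_0}\kappa_i=\delta_{e_i}\kappa_i$, so $\delta_{e_i}=\delta_{e_0}$ and $\delta^*$ is the scalar $\delta_{e_0}$. As $f_p\neq0$, we get $\delta_p=\delta_{e_0}$ for all $p$. Also $\operatorname{ad}\tau$ preserves the line $\mathbb C\,Y_F(s_{j,F})$ and multiplies the $p$-th entry of $s_{j,F}$, which is nonzero, by $\tau_{c_{pF}}-\tau_{b_p}$; so this number is independent of $p\in F$. This proves the claim.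

The projection to the $(a,b,c)$-part is injective on $\mathfrak h_{\chi_0}$, hence on $\mathfrak h_j$ for $j\gg0$, and it maps $\mathfrak h_j$ into $\mathfrak h$, which has the same dimension. So $\mathfrak h_j$ is a graph over $\mathfrak h$, that is, $\mathfrak h_j=\mathfrak h_{\chi_j}$ with $\chi_j\in(\mathfrak h^*)^k$ tending to $\chi_0$. Since $\mathrm{Id}\in\mathfrak g_j\cap\mathfrak t=\mathfrak h_j$, the components of $\chi_j$ take the value $1$ at $\mathrm{Id}$, and $\chi_j\in\Xi$ for $j\gg0$.

\emph{The collinearities.} By \eqref{eq:bracket}, $Z_F(s_{j,F}(W_j)_F)\subset\mathfrak g_j$, so $s_{j,F}(W_j)_F\subset N_{j,F}$ and $\dim(W_j)_F\le\rho_F$. This is (R1). Hence $W_j\in R$, $N_{j,F}=s_{j,F}(W_j)_F$ for dimension reasons, and $\mathfrak g_j=\mathfrak g(W_j,s_j,\chi_j)$ is conjugate to $\mathfrak g(W_j,\chi_j)$.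
\end{proof}

Condition (R3) is what holds the torus in place. If $W$ were a direct sum of subspaces supported on the two parts of a partition of $P$, any $\delta$ constant on each part would preserve $W$.

\begin{corollary}\label{cor:component}
Let $R'\subset R$ be a nonempty irreducible Zariski open subset. Then
\[
\mathcal A=\{g\,\mathfrak g(W,\chi)g^{-1}:g\in GL(V),\ W\in R',\ \chi\in\Xi\}
\]
is an irreducible Zariski open subset of $\mathcal S$, its image $\bar\Phi(\mathcal A)$ is open in $\mathcal F_q(n,r)$, and $\mathcal Z=\overline{\bar\Phi(\mathcal A)}$ is an irreducible component of $\mathcal F_q(n,r)$, with $n,r$ as in \eqref{eq:dims} and $q=n-r$.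
\end{corollary}

\begin{proof}
By Proposition~\ref{prop:sing}, $\mathcal A\subset\mathcal S$. It is the image of $GL(V)\times R'\times\Xi$, hence irreducible and constructible. If $\mathfrak g_j\in\mathcal S$ converge to $g\,\mathfrak g(W_0,\chi_0)g^{-1}\in\mathcal A$, Proposition~\ref{prop:nearby} applies to $g^{-1}\mathfrak g_jg$, and $W_j\in R'$ for $j\gg0$ because $R'$ is open in $R$; so $\mathfrak g_j\in\mathcal A$. Thus $\mathcal A$ is classically open in $\mathcal S$, and Zariski open by (F2). Now use Corollary~\ref{cor:dictionary} and (F2).
\end{proof}

\section{Recovering the configuration}\label{sec:recognition}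

The component $\mathcal Z$ is dominated by $GL(V)\times R'\times\Xi$. To show that it is not unirational we need a map in the other direction, so we must read the configuration off the conjugacy class of the algebra.

\begin{proposition}\label{prop:recognition}
Let $g\,\mathfrak g(W,\chi)g^{-1}=\mathfrak g(W',\chi')$ with $g\in GL(V)$, $W,W'\in R$ and $\chi,\chi'\in\Xi$.
\textup{(a)} There are an automorphism $\pi$ of the incidence datum and an isomorphism $\theta:W\to W'$ with $f'_{\pi(p)}\circ\theta\in\mathbb C^*f_p$ for all $p\in P$.
\textup{(b)} If moreover $g\mathfrak h_\chi g^{-1}=\mathfrak h_{\chi'}$, then $\pi$ can be chosen so that $g$ sends $a_p$, $b_p$, $c_{pF}$ to multiples of $a_{\pi(p)}$, $b_{\pi(p)}$, $c_{\pi(p)\pi(F)}$.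
\end{proposition}

\begin{proof}
The algebra $\mathfrak h_\chi$ is abelian. An element of $\mathfrak g(W,\chi)$ that normalizes it has no component in a root space, since the roots are distinct nonzero linear forms. So $\mathfrak h_\chi$ is a Cartan subalgebra, and $g\mathfrak h_\chi g^{-1}$ and $\mathfrak h_{\chi'}$ are Cartan subalgebras of $\mathfrak g'=\mathfrak g(W',\chi')$. By (F5) we may multiply $g$ on the left by an element normalizing $\mathfrak g'$ so that $g\mathfrak h_\chi g^{-1}=\mathfrak h_{\chi'}$. It therefore suffices to prove both statements under the hypothesis of (b).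

Then $g$ maps weight spaces of $\mathfrak h_\chi$ in $V$ to weight spaces of $\mathfrak h_{\chi'}$. By Lemma~\ref{lem:roots} these are the lines spanned by the basis vectors, so $g$ permutes these lines. Conjugation by $g$ also induces a bijection $\Delta\to\Delta$ that is the restriction of a linear map and matches root spaces. The only sums of two roots that are roots are the $\gamma+\beta_F$. Since $|\mathcal B|\ge2$, the root $\gamma$ is the only root $\delta$ such that $\delta+\delta'$ is a root for at least two roots $\delta'$. So $\gamma\mapsto\gamma$ and $gX(W)g^{-1}=X(W')$. Among the other roots, the $\beta_F$ have root spaces of dimension $1$ and the $\gamma+\beta_F$ of dimension $\rho_F\ge2$. So $\beta_F\mapsto\beta_{F^*}$ for a bijection $F\mapsto F^*$ of $\mathcal B$; by linearity $\gamma+\beta_F\mapsto\gamma+\beta_{F^*}$, whence $\rho_{F^*}=\rho_F$; and $gY_F(1)g^{-1}\in\mathbb C\,Y_{F^*}(1)$.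

Conjugation by $g$ permutes the matrix positions. Since all $f_p$ and $f'_p$ are nonzero, the positions at which the elements of $X(W)$, or of $X(W')$, do not all vanish are the $(b_p,a_p)$, $p\in P$. Hence $ga_p=\mu_pa_{\pi(p)}$ and $gb_p=\nu_pb_{\pi(p)}$ for a permutation $\pi$ and scalars $\mu_p,\nu_p\neq0$. The positions $(c_{pF},b_p)$, $p\in F$, of $Y_F(1)$ go to those of $Y_{F^*}(1)$, so $F^*=\pi(F)$ and $gc_{pF}\in\mathbb C\,c_{\pi(p)\pi(F)}$. Thus $\pi$ is an automorphism. Finally $gX(w)g^{-1}=X(w')$ with $w'_{\pi(p)}=(\nu_p/\mu_p)w_p$, and $\theta(w)=w'$ is the required isomorphism.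
\end{proof}

\section{A configuration with elliptic moduli}\label{sec:elliptic}

\subsection{The configuration}

Take the triangle $e_1e_2e_3$ and points $A,B,C$ on its three sides; they depend on three parameters $a,b,c$. Requiring $A,B,C$ to be collinear imposes the cubic equation of Menelaus. For a second equation, project each of $A,B,C$ from $e_0$ to another side, obtaining $A',B',C'$, and require the lines joining these points to the opposite vertices to meet in a point $Q$; this is the cubic equation of Ceva in the new parameters. Two equations in three unknowns leave a curve.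

Fix integers $l,k\ge0$. The eleven \emph{original points} are $e_0,e_1,e_2,e_3,A,B,C,A',B',C',Q$. There are ten blocks, all of rank $2$, with original parts
\begin{gather*}
\ell_1=\{e_2,e_3,A,B'\},\quad\ell_2=\{e_3,e_1,B,C'\},\quad\ell_3=\{e_1,e_2,C,A'\},\quad\{A,B,C\},\\
\{e_0,A,A'\},\ \{e_0,B,B'\},\ \{e_0,C,C'\},\quad\{e_1,B',Q\},\ \{e_2,C',Q\},\ \{e_3,A',Q\}.
\end{gather*}
The list is invariant under the cyclic shift $e_1\to e_2\to e_3\to e_1$, $A\to B\to C\to A$, $A'\to B'\to C'\to A'$. This symmetry and the lower bound on block sizes are both dealt with by adding \emph{free points}, each lying in exactly one block, so that the ten sizes become $6,7,\dots,14$ and $15+l$. The sizes sum to $105+l$ and the original sizes to $33$, so there are $72+l$ free points and $|P|=83+l$. By \eqref{eq:dims},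
\begin{equation}\label{eq:numbers}
r=(83+l)+3+40=126+l,\qquad n=270+3l+k,\qquad q=144+2l+k .
\end{equation}

\begin{lemma}\label{lem:aut}
Every automorphism of this incidence datum fixes the original points.
\end{lemma}

\begin{proof}
It fixes each block, because the sizes are distinct, and hence each point that is the intersection of two blocks. Now $e_0$ is the intersection of the blocks through $A,A'$ and through $B,B'$; $Q$ is that of the blocks through $e_1,B'$ and through $e_2,C'$; and $\ell_2\cap\ell_3=\{e_1\}$, $\ell_1\cap\{A,B,C\}=\{A\}$, $\ell_3\cap\{e_0,A,A'\}=\{A'\}$. The cyclic shift gives the other six points.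
\end{proof}

\subsection{Realizations}

Let $R'\subset R$ be the open subset where any two of the $f_p$ in the same block are independent, and let
\[
E_0=\{abc=-1,\ (a-1)(b-1)(c-1)=-1\}\subset\mathbb C^3 .
\]

\begin{lemma}\label{lem:realizations}
The variety $R'$ is isomorphic to an open subset of $E_0\times(\mathbb C^*)^{10}\times(\mathbb C^2)^{72+l}$. The projection $\kappa:R'\to E_0$ is surjective, and $\kappa(W)$ depends only on the points $[v_A],[v_B],[v_C]$ of the normal form.
\end{lemma}

\begin{proof}
Let $W\in R'$; we write $p$ for $[v_p]\in\mathbb P^2$. The blocks $\ell_1,\ell_2,\ell_3$ put six points on the coordinate lines, away from the vertices: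
\begin{gather*}
A=(0:1:a),\quad B=(b:0:1),\quad C=(1:c:0),\\
A'=(1:a':0),\quad B'=(0:1:b'),\quad C'=(c':0:1),
\end{gather*}
with all six parameters in $\mathbb C^*$. The determinants
\[
\begin{vmatrix}1&1&1\\0&1&a\\1&a'&0\end{vmatrix}=a-1-aa',\qquad
\begin{vmatrix}0&1&a\\b&0&1\\1&c&0\end{vmatrix}=1+abc,
\]
and the cyclic shifts of the first show that the three blocks through $e_0$ and the block $\{A,B,C\}$ are collinear if and only if
\[
aa'=a-1,\qquad bb'=b-1,\qquad cc'=c-1,\qquad abc=-1 .
\]
For $Q=(Q_1:Q_2:Q_3)$ the last three blocks say $Q_3=b'Q_2$, $Q_1=c'Q_3$, $Q_2=a'Q_1$. A nonzero solution exists if and only if $a'b'c'=1$, and then $Q=(1:a':a'b')$. Since $a'b'c'=(a-1)(b-1)(c-1)/(abc)$, the point $(a,b,c)$ lies on $E_0$.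

Conversely, let $(a,b,c)\in E_0$. Then $a,b,c\notin\{0,1\}$, so $a'=(a-1)/a$, $b'$, $c'$ are defined and nonzero, and the formulas give eleven points for which all original parts are collinear. Within a block the original points are distinct. Indeed $e_0$ and $Q$ have no zero coordinate and share no block, the $e_i$ have two zero coordinates, and the other six have exactly one, in the same position only for the pairs $A,B'$; $B,C'$; $C,A'$. If $A=B'$, then $a=b'$, so $ab=b-1$ and
\[
b=\frac1{1-a},\qquad b-1=\frac a{1-a},\qquad c=-\frac1{ab}=\frac{a-1}a,\qquad c-1=-\frac1a,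
\]
which gives $(a-1)(b-1)(c-1)=1\ne-1$. The equalities $B=C'$ and $C=A'$ mean $bc=c-1$ and $ca=a-1$, and are excluded by the cyclic symmetry of $E_0$.

So the normal form of $W\in R'$ amounts to a point of $E_0$, a nonzero scalar for each of the ten original points other than $e_0$, and, for each free point, two coordinates with respect to a chosen pair of original vectors of its block; all these are regular functions of $W$ and conversely. The free vectors are subject to the open condition of pairwise independence within blocks, which can be met over every point of $E_0$. It implies (R2) and (R3): after deleting two points each block keeps at least four pairwise independent vectors, the blocks containing $\ell_1$ and $\ell_2$ span different planes, and every vector is nonzero.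
\end{proof}

\begin{lemma}\label{lem:curve}
The curve $E_0$ is isomorphic to $\{y^2=\psi(x),\ x\ne0,-1\}$ with $\psi(x)=x^4-2x^3-5x^2-2x+1$. It is smooth and irreducible, and its smooth projective model $E$ has genus $1$.
\end{lemma}

\begin{proof}
Eliminating $c=-1/(ab)$ identifies $E_0$ with $\{(a-1)(b-1)(1+ab)=ab,\ ab\ne0\}$. With $x=ab$ and $\sigma=a+b$ the equation reads $(x-\sigma+1)(x+1)=x$, or $\sigma(x+1)=x^2+x+1$. So $x\ne-1$ and $\sigma=(x^2+x+1)/(x+1)$. Put $y=(x+1)(a-b)$. From $(a-b)^2=\sigma^2-4x$,
\[
y^2=(x^2+x+1)^2-4x(x+1)^2=\psi(x).
\]
Conversely, a point $(x,y)$ with $y^2=\psi(x)$ and $x\ne0,-1$ gives $a,b=\frac12\big(\sigma\pm\frac y{x+1}\big)$ with $a+b=\sigma$ and $ab=x$. With $t=x+1/x$ we have $\psi=x^2(t^2-2t-7)$. The roots $t=1\pm2\sqrt2$ are distinct and different from $\pm2$, so each gives two distinct values of $x$, and $\psi$ has four simple roots. Hence $y^2=\psi(x)$ is smooth and irreducible, and $E$ is a double cover of $\mathbb P^1$ branched at four points, of genus $1$ by the Riemann--Hurwitz formula.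
\end{proof}

\subsection{Proof of Theorem~\ref{thm:A}}

Theorem~\ref{thm:A} is the case $l=k=0$ of the following statement, together with (F4).

\begin{proposition}\label{prop:elliptic}
For all $l,k\ge0$ and $n,q,r$ as in \eqref{eq:numbers}, the space $\mathcal F_q(n,r)$ has an irreducible component $\mathcal Z=\overline{\bar\Phi(\mathcal A)}$, as in Corollary~\ref{cor:component}, with a dominant rational map to $E$.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:realizations} and~\ref{lem:curve}, $R'$ is nonempty and irreducible, so Corollary~\ref{cor:component} gives $\mathcal A$ and $\mathcal Z$. Suppose that $\mathfrak g(W,\chi)$ and $\mathfrak g(W',\chi')$ are conjugate, with $W,W'\in R'$. By Proposition~\ref{prop:recognition}(a) and Lemma~\ref{lem:aut} there is an isomorphism $\theta:W\to W'$ with $f'_p\circ\theta\in\mathbb C^*f_p$ for all original points $p$. By Lemma~\ref{lem:normal}(b), $[v_p]=[v'_p]$ for these points, so $\kappa(W)=\kappa(W')$. As $\bar\Phi$ is injective, $\kappa$ induces a surjective map of sets $\bar\Phi(\mathcal A)\to E_0$. Its graph $\Gamma\subset\mathcal Z\times E$ is the image of $GL(V)\times R'\times\Xi$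 under a morphism, so it is irreducible and constructible, and it projects bijectively to $\bar\Phi(\mathcal A)$. By (F1) the projection $\overline\Gamma\to\mathcal Z$ is birational. The projection $\overline\Gamma\to E$ is dominant, because its image contains $E_0$. Composing, we obtain a dominant rational map $\mathcal Z\dashrightarrow E$.
\end{proof}

\section{Linear pull-backs}\label{sec:pullback}

By \eqref{eq:numbers}, one more free point raises the degree by $1$ and the codimension by $2$, and one more vector $o_i$ raises the codimension by $1$; in both cases $n=q+d$. To raise $n$ alone we pull back by linear projections. The tangent sheaf becomes $\mathcal O(1)^m\oplus\mathcal O^r$, still split, so Proposition~\ref{prop:open} applies. The new point is that a foliation tangent to constant vector fields is automatically a pull-back.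

\begin{proposition}\label{prop:pullback}
Let $\mathcal A$, $\mathcal Z$ be as in Corollary~\ref{cor:component}, $\mathcal A_1=\bar\Phi(\mathcal A)\subset\mathcal F_q(n,d)$ with $d=r$, and $m\ge1$. Let $\mathcal A_1^+$ be the set of pull-backs of elements of $\mathcal A_1$ under linear projections $\mathbb P^{n+m}\dashrightarrow\mathbb P^n$. Then $\mathcal Z^+=\overline{\mathcal A_1^+}$ is an irreducible component of $\mathcal F_q(n+m,d)$, birational to $\mathcal Z\times\mathbb A^{m(n+1)}$.
\end{proposition}

\begin{proof}
Let $V^+=\mathbb C^m\oplus V$ with projection $\mathrm{pr}:V^+\to V$, and view all forms as polynomial forms. Every linear surjection $V^+\to V$ is $\mathrm{pr}\circ g$ with $g\in GL(V^+)$, so $\mathcal A_1^+$ is the image of $GL(V^+)\times\mathcal A_1$; it is irreducible, constructible, $GL(V^+)$-stable and contained in $\mathcal F_q(n+m,d)$. By (F2) it suffices for the first claim to show that it contains a classical neighborhood of each $\omega^+=\mathrm{pr}^*\omega_0$, where $\omega_0=\bar\Phi(\mathfrak g)$ and $\mathfrak g\in\mathcal A$.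

\emph{The form $\omega^+$ lies in the image of $\Phi$.} The Euler sequence gives $H^0(T\mathbb P^{n+m}(-1))=V^+$, the constant vector fields. Let $\mathcal E=\mathcal O(1)^m\oplus\mathcal O^r$, and let $\nu^+$ be given by the standard basis of $\mathbb C^m$ and by a basis $\xi_1,\dots,\xi_r$ of a complement of $\mathrm{Id}$ in $\mathfrak g$, extended by zero on $\mathbb C^m$. At $[(c,x)]$ the map $\nu^+$ is injective if and only if $\mathbb C^m$, the $\xi_ix$ and $(c,x)$ are independent in $V^+$, that is, if and only if $x,\xi_1x,\dots,\xi_rx$ are independent in $V$. So the cone over $\Sigma(\nu^+)$ is the preimage of the cone over $\Sigma(\mathfrak g)$, origin included, and $\operatorname{codim}\Sigma(\nu^+)\ge3$. The forms $\omega_{\nu^+}$ and $\omega^+$ have the same degree $(m+r)-m=d$, the same zero set and the same kernel $\mathbb C^m\oplus\mathfrak gx$. Their ratio is a regular function off $\Sigma(\nu^+)$, hence constant.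

\emph{Nearby foliations are pull-backs.} Let $\omega_j\to\omega^+$ in $\mathcal F_q(n+m,d)$. By Proposition~\ref{prop:open}, for $j\gg0$ we have $\omega_j=\omega_{\nu_j}$ with $\nu_j\to\nu^+$. The first $m$ components of $\nu_j$ span an $m$-dimensional space $C_j\subset V^+$, tending to $\mathbb C^m$, of constant fields in the kernel of $\omega_j$. After a linear change of coordinates tending to $1$ we may assume $C_j=\mathbb C^m$. Fix $j$, write $\omega=\omega_j$ and let $c\in\mathbb C^m$. Off the zero set of $\omega$ in $V^+$ the kernel is involutive, so by the Frobenius theorem $\omega=h\,dy_1\wedge\dots\wedge dy_q$ locally, with $h$ nowhere zero. Since $c$ is in the kernel, $c(y_i)=0$, and $L_c\omega=(c(h)/h)\,\omega$. As $L_c$ differentiates the polynomial coefficients of $\omega$ in the direction $c$, we get $L_c\omega=f\omega$ with $f$ regular off the zero set, hence a polynomial by (F3), and homogeneous of degree $-1$. So $f=0$. Thus the coefficients of $\omega$ are invariant under translation by $\mathbb C^m$ and $i_c\omega=0$ for all $c\in\mathbb C^m$, which means that $\omega=\mathrm{pr}^*\omega'$ with $\omega'=\omega|_V$. The form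 $\omega'$ is killed by the radial field of $V$, satisfies \eqref{eq:quadrics} by restriction, and has zero set of codimension $\ge2$ because its preimage is the zero set of $\omega$. So $\omega'_j\in\mathcal F_q(n,d)$ and $\omega'_j\to\omega^+|_V=\omega_0$. Since $\mathcal A_1$ is open, $\omega'_j\in\mathcal A_1$ and $\omega_j\in\mathcal A_1^+$ for $j\gg0$.

\emph{Birational type.} A constant field $v\in V$ in the kernel of $\omega'\in\mathcal A_1$ is a section of $K(-1)\cong\mathcal O_U(-1)^r$ over $U$, and $H^0(U,\mathcal O(-1))=0$, so $v=0$. Hence for $\omega=\lambda^*\omega'\in\mathcal A_1^+$, with $\lambda:V^+\to V$ a linear surjection, the space $C=\ker\lambda$ is determined by $\omega$ as the set of all constant fields in its kernel. Parametrize the complements $C$ of $V$ in $V^+$ as graphs of elements of $\operatorname{Hom}(\mathbb C^m,V)$, and let $\mathrm{pr}_C$ be the projection to $V$ along $C$. The morphism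
\[
\operatorname{Hom}(\mathbb C^m,V)\times\mathcal A_1\to\mathcal A_1^+,\qquad(C,\omega')\mapsto\mathrm{pr}_C^*\,\omega',
\]
is injective, since $C$ is determined by the image and $\omega'$ is its restriction to $V$. If $\ker\lambda=C$ is a complement of $V$, then $\lambda^*\omega'=\mathrm{pr}_C^*(\lambda|_V)^*\omega'$ and $\mathcal A_1$ is $GL(V)$-stable; so the image contains the pull-backs by all $\lambda$ in a dense open set, and the morphism is dominant. It is birational by (F1).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:Aprime}]
Take $l=d-126\ge0$ and $k=q-144-2l\ge0$. By \eqref{eq:numbers} and Proposition~\ref{prop:elliptic}, $\mathcal F_q(q+d,d)$ has a component $\mathcal Z$ dominating $E$. For $n=q+d+m$ with $m\ge1$, the component $\mathcal Z^+$ of Proposition~\ref{prop:pullback} dominates $\mathcal Z$, hence $E$. Apply (F4).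
\end{proof}

\section{Arbitrary varieties over $\overline{\mathbb Q}$}\label{sec:universal}

\subsection{Proof of Theorem~\ref{thm:B}(ii)}

Polynomial forms with rational coefficients give $H^0(\Omega^q(d+q+1))$ a $\mathbb Q$-structure. The equations \eqref{eq:quadrics}, for $v$ in the standard basis of $\wedge^{q-1}\mathbb C^{n+1}$, have rational coefficients. The zero set of $\omega$ contains a hypersurface if and only if its coefficients have a common factor, that is, if and only if $[\omega]$ lies in the image of one of the multiplication maps $\mathbb PH^0(\mathcal O(e))\times\mathbb PH^0(\Omega^q(d+q+1-e))\to\mathbb PH^0(\Omega^q(d+q+1))$, $1\le e\le d+1$. These images are closed and defined over $\mathbb Q$. So $\mathcal F_q(n,d)$ is a locally closed set defined over $\mathbb Q$. An irreducible variety over the algebraically closed field $\overline{\mathbb Q}$ stays irreducible over $\mathbb C$, so the components of $\mathcal F_q(n,d)$ are the base changes of its components over $\overline{\mathbb Q}$. \qed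

\medskip
The rest of the section proves (i). We realize $\mathcal X$ birationally as a component of a hypersurface with integer equation, compute the equation by collinearities, and then determine the stable birational class of the component $\mathcal Z$, for which a dominant map no longer suffices.

\subsection{Reduction to a hypersurface}

The variety $\mathcal X$ is the base change of a geometrically integral variety $\mathcal X_1$ over a number field $\mathsf k\subset\mathbb C$. Collinearities produce equations over $\mathbb Q$ only, so we regard the function field $\mathsf K=\mathsf k(\mathcal X_1)$ as an extension of $\mathbb Q$, of transcendence degree $m=\dim\mathcal X$. By the primitive element theorem it is generated by $m+1$ elements, so $\mathsf K\cong\operatorname{Frac}\mathbb Q[x_1,\dots,x_{m+1}]/(f)$ with $f\in\mathbb Z[x]$ irreducible over $\mathbb Q$, the ideal of relations being a prime of height one. Let $H=\{f=0\}\subset\mathbb A^{m+1}_{\mathbb C}$, with irreducible components $H_i$. In characteristic $0$ the ring $\mathbb C[x]/(f)$ is reduced, so its total ring of fractions is $\prod\mathbb C(H_i)$. On the other hand $\mathsf K\otimes_{\mathbb Q}\mathbb C$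 is a localization of $\mathbb C[x]/(f)$ at nonzero divisors, so it has the same total ring of fractions, and
\[
\mathsf K\otimes_{\mathbb Q}\mathbb C=\prod_{\sigma:\mathsf k\to\mathbb C}\mathsf K\otimes_{\mathsf k,\sigma}\mathbb C,
\]
where each factor is a domain because $\mathcal X_1$ is geometrically integral. The factor of the given inclusion $\mathsf k\subset\mathbb C$ has fraction field $\mathbb C(\mathcal X_{\mathbb C})$. Hence some component, say $H_1$, is birational to $\mathcal X_{\mathbb C}$.

Write $f=f_+-f_-$ with $f_\pm$ nonzero polynomials with nonnegative integer coefficients (add $1$ to both if necessary). Each of $f_++1$ and $f_-+1$ is computed from $1,x_1,\dots,x_{m+1}$ by a finite list of operations, each an addition or multiplication of two quantities obtained earlier (possibly equal), the last one being the addition of $1$. We use two separate lists, and each operation produces a new quantity. The final addition guarantees that both lists are nonempty, so that $f=0$ is the equality of the outputs of two operations. Let $\mathrm{Op}$ be the set of all operations.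

\subsection{The configuration}

A number $\zeta$ is represented by the point $(1:\zeta:0)$ of the line $e_1e_2$, so that $e_1$ is $0$ and $e_2$ is $\infty$. The \emph{number points} are: a point $\mathsf u$ for the quantity $1$, one point for each variable, and one point for the output of each operation, except that the last operations of the two lists have \emph{the same} output point. The \emph{original points} are the frame, the number points, and four points $T,S,L,M$ for each operation. The \emph{original blocks} are $\Lambda=\{e_1,e_2,\text{all number points}\}$, $\{e_3,e_0,\mathsf u\}$, and, for each operation with input points $z,z'$ and output point $z''$,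
\begin{align*}
\text{addition:}&\quad\{e_1,T,S\},\ \{e_2,T,L\},\ \{e_2,S,M\},\ \{z,S,L\},\ \{z',T,M\},\ \{z'',L,M\};\\
\text{multiplication:}&\quad\{\mathsf u,T,S\},\ \{e_1,T,L\},\ \{e_2,S,M\},\ \{z,S,L\},\ \{z',T,M\},\ \{z'',L,M\}.
\end{align*}
Figure~\ref{fig:ops} shows why these compute sums and products.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw (-0.5,0)--(3.6,0) node[right]{$\Lambda$};
\draw (-0.5,1)--(3.6,1);
\draw (0,-0.2)--(0,1.6);
\draw (2,-0.2)--(2,1.6);
\draw (-0.4,1.4)--(1.2,-0.2);
\draw (1.6,1.4)--(3.2,-0.2);
\fill (0,0) circle (1.3pt) node[below left]{$e_1$};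
\fill (1,0) circle (1.3pt) node[below left]{$z$};
\fill (2,0) circle (1.3pt) node[below left]{$z'$};
\fill (3,0) circle (1.3pt) node[below left]{$z''$};
\fill (0,1) circle (1.3pt) node[above right]{$S$};
\fill (2,1) circle (1.3pt) node[above right]{$M$};
\begin{scope}[xshift=5.3cm]
\draw (-0.5,0)--(3.6,0) node[right]{$\Lambda$};
\draw (-0.5,1)--(3.6,1);
\draw (0,-0.2)--(0,2.3);
\draw (1,-0.2)--(1,1.7);
\draw (1.5,-0.2)--(1.5,1.7);
\draw (0,2)--(2.2,-0.2);
\draw (0,2)--(3.3,-0.2);
\fill (0,0) circle (1.3pt) node[below left]{$e_1$};
\fill (1,0) circle (1.3pt) node[below left]{$\mathsf u$};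
\fill (1.5,0) circle (1.3pt) node[below left]{$z'$};
\fill (2,0) circle (1.3pt) node[below left]{$z$};
\fill (3,0) circle (1.3pt) node[below left]{$z''$};
\fill (1,1) circle (1.3pt) node[below left]{$S$};
\fill (1.5,1) circle (1.3pt) node[above right]{$M$};
\fill (0,2) circle (1.3pt) node[left]{$L$};
\end{scope}
\end{tikzpicture}
\caption{Addition (left) and multiplication (right) of points $z=x$ and $z'=y$ on the line $\Lambda$ with origin $e_1$ and unit $\mathsf u$, in the affine chart where horizontal lines meet at $e_2$ and vertical lines meet at $T$. Left: the lines $zS$ and $z''M$ are parallel, meeting at $L$ at infinity, so $z''=x+y$. Right: projection from $L$ multiplies the horizontal coordinate by a constant and takes $S$ to $z$ and $M$ to $z''$, so $z''=xy$.}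
\label{fig:ops}
\end{figure}

Enlarge each original block by six new \emph{free points}. This time we need all automorphisms to vanish, and we use a chain of rank $3$ blocks to label the points. A rank $3$ block has at least seven points, which must span $\mathbb C^3$ after any two are deleted; to have seven such points that can still be told apart, add seven \emph{dummy blocks} $G_1,\dots,G_7$, each consisting of six new points. All blocks so far have rank $2$, and a free or dummy point lies in exactly one of them. Number $P=\{p_1,\dots,p_{|P|}\}$ with $p_i\in G_i$ for $i\le7$, and add the rank $3$ blocks $I_j=\{p_1,\dots,p_j\}$ for $7\le j\le|P|$. This is an incidence datum. Take $k=0$ and drop $\chi$ from the notation.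

\begin{lemma}\label{lem:noaut}
The only automorphism of this incidence datum is the identity.
\end{lemma}

\begin{proof}
An automorphism $\pi$ fixes $I_j$, the only rank $3$ block of size $j$, so it fixes $p_j$ for $j\ge8$. For $i\le7$ the five points of $G_i$ other than $p_i$ have index $\ge8$ and lie in no other rank $2$ block. So $\pi(G_i)=G_i$ and $\pi(p_i)=p_i$.
\end{proof}

\subsection{Realizations}

Let $R''\subset R$ be the open subset where, in normal form, $[v_z]\ne[\varepsilon_2]$ for all number points $z$, and for each operation $v_T\notin\langle\varepsilon_1,\varepsilon_2\rangle$, $[v_S]\neq[v_T]$, and $[v_S]\neq[\varepsilon_1]$ (addition) or $[v_S]\ne[v_{\mathsf u}]$ (multiplication). The computation below holds for all values of the inputs, including the degenerate ones, so no part of $H$ is lost.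

\begin{lemma}\label{lem:arith}
There is a nonempty irreducible Zariski open subset $R'\subset R$, stable under $(\mathbb C^*)^P$, that is stably birational to $H_1$.
\end{lemma}

\begin{proof}
Let $W\in R''$. We denote by the letter $p$ a suitably scaled multiple of $v_p$, with $e_i=\varepsilon_i$. A rank $2$ block containing two independent vectors lies in their span. Hence $\mathsf u$ spans $\langle e_1,e_2\rangle\cap\langle e_3,e_0\rangle$, so $\mathsf u=(1,1,0)$; each number point is $(1,\zeta,0)$ for a unique $\zeta\in\mathbb C$, its \emph{value}; and $T=(\tau_1,\tau_2,1)$. Consider an operation with inputs $z=(1,x,0)$ and $z'=(1,y,0)$.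

\emph{Addition.} We have $S=e_1+\sigma T$ with $\sigma\in\mathbb C^*$. The planes $\langle e_2,T\rangle$ and $\langle z,S\rangle$ differ because $z\notin\langle e_2,T\rangle$, and both contain $S-z=\sigma T-xe_2\ne0$; so $L=\sigma T-xe_2$. The planes $\langle e_2,S\rangle$ and $\langle z',T\rangle$ differ because $T\notin\langle e_2,S\rangle$ (otherwise $\langle e_2,S\rangle=\langle e_2,T\rangle$ would contain $e_1$), and both contain $z'+\sigma T=S+ye_2$; so $M=z'+\sigma T$. Now $M-L=(1,x+y,0)\neq0$. As $L$ and $M$ have the same third coordinate $\sigma\ne0$, they are independent, and $\langle L,M\rangle\cap\langle e_1,e_2\rangle$ is spanned by $z''=(1,x+y,0)$.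

\emph{Multiplication.} We have $S=\mathsf u+\sigma T$ with $\sigma\in\mathbb C^*$. The planes $\langle e_1,T\rangle$ and $\langle z,S\rangle$ differ because $S\notin\langle e_1,T\rangle$, and both contain $xS-z=(x-1)e_1+x\sigma T\neq0$, which is therefore $L$. The planes $\langle e_2,S\rangle$ and $\langle z',T\rangle$ differ because $T\notin\langle e_2,S\rangle$ (otherwise $\langle e_2,T\rangle$ would contain $\mathsf u$), and both contain $z'+\sigma T=S+(y-1)e_2$, which is therefore $M$. Now $xM-L=(1,xy,0)\ne0$. The third coordinates of $L$ and $M$ are $x\sigma$ and $\sigma$, so dependence would force $L=xM$; hence $L,M$ are independent, and $z''=(1,xy,0)$.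

So the values of the number points are the quantities of the two computations at the point $\eta(W)\in\mathbb A^{m+1}$ formed by the values of the variables, and the common output forces $f_++1=f_-+1$ there. This gives a morphism $\eta:R''\to H$ that depends only on the points $[v_p]$.

Conversely, let $\mathcal T\to\mathrm{Gr}(2,3)$ be the tautological bundle and
\[
\Theta=(\mathbb A^2\times\mathbb C^*)^{\mathrm{Op}}\times(\mathbb C^*)^{N_1}\times(\mathbb C^2)^{N_2}\times(\mathcal T^{\oplus6})^7,
\]
where $N_1$ is the number of original points other than $e_0$ and $N_2$ the number of free points. Since $\mathcal T$ is Zariski locally trivial, $\Theta$ is irreducible and rational. A point of $H\times\Theta$ defines vectors $(v_p)$: the formulas above, with the given $(\tau_1,\tau_2,\sigma)$, produce nonzero original vectors, which we multiply by the given scalars; each free vector is given by its coordinates in a fixed independent pair of its block, namely $e_1,e_2$; $e_3,e_0$; and for the six blocks of an operation $e_1,T$ or $\mathsf u,T$; $e_2,T$ or $e_1,T$; $e_2,S$; $z,S$; $z',T$; $L,M$; and each dummy block receives six vectors in a plane.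 Then (R1) and the conditions defining $R''$ hold. Let $\mathcal R\subset H\times\Theta$ be the open set where (R2) and (R3) hold. The morphism $\mathcal R\to R''$ is surjective by the first part of the proof. It is injective, because the point of $H$, the $\tau_i$, $\sigma$, the scalars and the coordinates can be read off $(v_p)$, and each dummy plane is the span of its six vectors.

The set $\mathcal R$ meets every fiber of $H\times\Theta\to H$. Choose $v_{p_1},\dots,v_{p_7}$ with any three independent, choose for $G_i$ a plane through $v_{p_i}$, and choose the six free vectors of each original block and the six vectors of each dummy block pairwise independent. After deleting two points, each rank $2$ block keeps at least four pairwise independent vectors, and each $I_j$, including $I_{|P|}=P$, keeps at least five of $v_{p_1},\dots,v_{p_7}$, which span $\mathbb C^3$. All vectors are nonzero. So (R2) and (R3) hold.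

Let $H_1^\circ=H_1\setminus\bigcup_{i\neq1}H_i$, an open subset of $H$, and $R'=\eta^{-1}(H_1^\circ)$. It is open in $R$. It is the bijective image of the nonempty open subset $\mathcal R\cap(H_1^\circ\times\Theta)$ of an irreducible variety, so it is irreducible and, by (F1), birational to $H_1\times\Theta$. It is defined in terms of the points $[v_p]$, so it is $(\mathbb C^*)^P$-stable by Lemma~\ref{lem:normal}(b).
\end{proof}

\subsection{The birational class of the component}

Let $\mathcal A$ and $\mathcal Z$ be given by Corollary~\ref{cor:component} for this $R'$. The fibers of $GL(V)\times R'\to\mathcal A$ are awkward because the normalizer of $\mathfrak g(W)$ varies with $W$. Marking a Cartan subalgebra replaces it by a subgroup of the fixed diagonal torus; marking a regular element of the algebra then removes the Cartan subalgebra again at the cost of affine factors.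

\begin{proposition}\label{prop:stable}
The component $\mathcal Z$ is stably birational to $R'$.
\end{proposition}

\begin{proof}
Since $\bar\Phi:\mathcal A\to\mathcal Z$ is injective and dominant, $\mathcal Z\sim\mathcal A$ by (F1).

\emph{Algebras with a marked Cartan subalgebra.} Let $\mathbb T\subset GL(V)$ be the diagonal torus and
\[
\mathcal P=R'\times\prod_F(\mathbb C^*)^F/\mathbb C^* .
\]
A point $y=(W,s)$ of $\mathcal P$ gives the algebra $\mathfrak g(y)=\mathfrak g(W,s)\in\mathcal A$, and $y$ is recovered from the intersections of $\mathfrak g(y)$ with $X(\mathbb C^P)$ and the $Y_F(\mathbb C^F)$. For $t\in\mathbb T$ we have $t\,\mathfrak g(W,s)t^{-1}=\mathfrak g(\delta W,s')$ with $\delta_p=t_{b_p}/t_{a_p}$ and $s'_{F,p}=s_{F,p}t_{c_{pF}}/t_{b_p}$. As $R'$ is $(\mathbb C^*)^P$-stable, this is an action $y\mapsto t\cdot y$ of $\mathbb T$ on $\mathcal P$. Put $\ell=\dim\mathfrak h$ and let $\widetilde{\mathcal A}$ be the image of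
\[
\Psi:GL(V)\times\mathcal P\to\mathcal A\times\mathrm{Gr}(\ell,\mathfrak{gl}(V)),\qquad(g,y)\mapsto(g\,\mathfrak g(y)g^{-1},\,g\mathfrak hg^{-1}),
\]
an irreducible constructible set. We have $\Psi(gt,y)=\Psi(g,t\cdot y)$ for $t\in\mathbb T$. Conversely, let $\Psi(g,y)=\Psi(g',y')$. Then $t=g^{-1}g'$ normalizes $\mathfrak h$ and conjugates $\mathfrak g(y')$ to $\mathfrak g(y)$. Write $\mathfrak g(y)=t_1\mathfrak g(W)t_1^{-1}$ and $\mathfrak g(y')=t_2\mathfrak g(W')t_2^{-1}$ with $t_1,t_2\in\mathbb T$. Then $t_1^{-1}tt_2$ normalizes $\mathfrak h$ and conjugates $\mathfrak g(W')$ to $\mathfrak g(W)$. By Proposition~\ref{prop:recognition}(b) and Lemma~\ref{lem:noaut}, and since $k=0$, it fixes every basis line. So $t\in\mathbb T$ and $y=t\cdot y'$.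

Let $\mathbb U^\pm$ be the groups of upper and lower unitriangular matrices and $N=\dim V$. The matrices $u^-u^+t$, with $u^\pm\in\mathbb U^\pm$ and $t\in\mathbb T$, form a dense open subset of $GL(V)$, the big cell, and the factorization is unique. Hence the restriction of $\Psi$ to $\mathbb U^-\mathbb U^+\times\mathcal P$ is injective, and its image is that of (big cell)$\,\times\mathcal P$, which is dense in $\widetilde{\mathcal A}$. By (F1), $\widetilde{\mathcal A}\sim\mathbb A^{N(N-1)}\times\mathcal P$, which is birational to the product of $R'$ with an affine space.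

The pairs $(\mathfrak g',\mathfrak h')\in\widetilde{\mathcal A}$ are exactly those with $\mathfrak g'\in\mathcal A$ and $\mathfrak h'$ a Cartan subalgebra of $\mathfrak g'$. Indeed $\mathfrak h$ is a Cartan subalgebra of each $\mathfrak g(y)$, as seen in the proof of Proposition~\ref{prop:recognition}; and by (F5) any Cartan subalgebra of $\mathfrak g'=g\,\mathfrak g(y)g^{-1}$ is the conjugate of $g\mathfrak hg^{-1}$ by some $e$ normalizing $\mathfrak g'$, so it occurs in $\Psi(eg,y)$.

\emph{Algebras with a marked element.} Let
\[
\mathcal U=\{(\mathfrak g',\xi):\mathfrak g'\in\mathcal A,\ \xi\in\mathfrak g'\},\qquad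
\mathcal U_1=\{(\mathfrak g',\mathfrak h',\xi):(\mathfrak g',\mathfrak h')\in\widetilde{\mathcal A},\ \xi\in\mathfrak h'\}.
\]
These are pull-backs of tautological bundles, which are Zariski locally trivial, so $\mathcal U\sim\mathcal A\times\mathbb A^{r+1}$ and $\mathcal U_1\sim\widetilde{\mathcal A}\times\mathbb A^\ell$. The inclusion $\mathfrak h'\subset\mathfrak g'$ is a closed condition, so forgetting $\mathfrak h'$ is a morphism from the closure of $\mathcal U_1$ over $\mathcal A$ to $\mathcal U$. All $\mathfrak g'\in\mathcal A$ have Cartan subalgebras of dimension $\ell$, so $\xi$ is regular in $\mathfrak g'$ exactly when the coefficient of $\lambda^\ell$ in $\det(\lambda-\operatorname{ad}\xi|_{\mathfrak g'})$ is nonzero. This defines a nonempty open subset $\mathcal U^{\mathrm{reg}}\subset\mathcal U$. By (F5) each point of $\mathcal U^{\mathrm{reg}}$ has exactly one preimage in $\mathcal U_1$. So the morphism is dominant and injective on a dense constructible set, and $\mathcal U_1\sim\mathcal U$ by (F1). Therefore $\mathcal A\times\mathbb A^{r+1}\sim\widetilde{\mathcal A}\times\mathbb A^\ell$, and $\mathcal A$ is stably birational to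 $R'$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(i)]
Let $r$ and $n_0=n$ be given by \eqref{eq:dims} for the incidence datum above, and put $d=r$, $q=n_0-r$. By Proposition~\ref{prop:stable} and Lemma~\ref{lem:arith}, the component $\mathcal Z$ of $\mathcal F_q(n_0,d)$ is stably birational to $H_1\sim\mathcal X_{\mathbb C}$. For $n>n_0$ the component $\mathcal Z^+$ of $\mathcal F_q(n,d)$ given by Proposition~\ref{prop:pullback} is birational to the product of $\mathcal Z$ with an affine space.
\end{proof}

\begin{thebibliography}{9}
\bibitem{CP} Fernando Cukierman and Jorge Vitorio Pereira, \emph{Stability of Holomorphic Foliations with Split Tangent Sheaf}, arXiv:math/0511060 (2005).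
\end{thebibliography}
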